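# An extremal word of a morphic word need not be morphic

## 1. A word with ruler gaps, and its smallest tail

Take the letters $c,P,E,t$ and the substitution rules
$$c\mapsto cPc,\qquad P\mapsto E,\qquad E\mapsto Pt,\qquad t\mapsto t .$$
Call this map $f$ and iterate it on $c$:
$$f(c)=cPc,\qquad f^2(c)=cPcEcPc,\qquad f^3(c)=cPcEcPc\;Pt\;cPcEcPc .$$
Each iterate is a prefix of the next, so there is a limit word. Now replace $c$ by $1$, $P$ by $00$, $E$ by $0$ and $t$ by $00$. The limit becomes
$$\mathbf x=1\,00\,1\,0\,1\,00\,1\,0000\,1\,00\,1\,0\,1\,00\,1\cdots$$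

Only the lengths of the blocks of zeros matter. We call them *gaps* and number them from $1$. Since $f^{m+1}(c)=f^m(c)\,f^m(P)\,f^m(c)$, the gap number $2^m$ comes from $f^m(P)$, and the gap number $2^m+t$ equals the gap number $t$ for $1\le t<2^m$. Since $v_2(2^m+t)=v_2(t)$, where $v_2(n)$ is the exponent of $2$ in $n$, induction shows that the gap number $n$ depends only on $v_2(n)$. It is $a(n)=u(v_2(n))$, with $u(m)$ the number of zeros coming from $f^m(P)$. As $f^{2k}(P)=Pt^k$ and $f^{2k+1}(P)=Et^k$,
$$u(2k)=2k+2,\qquad u(2k+1)=2k+1,\qquad\text{so}\qquad u=2,1,4,3,6,5,\dots$$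
and the gaps are $2,1,2,4,2,1,2,3,2,1,2,4,2,1,2,6,\dots$

Order the letters by $1<0$, so that small words have their $1$'s early, and look for the smallest infinite word that starts with $1$ and can be approximated by tails of $\mathbf x$. A tail that starts with a $1$ is
$$X_n=1\,0^{a(n)}\,1\,0^{a(n+1)}\,1\cdots,$$
and making it small means making its sequence of gaps lexicographically small. We choose greedily.

The smallest gap is $u(1)=1$, so we need $v_2(n)=1$, that is, $n\equiv2\pmod 4$. The gap number $n+1$ is then $2$, since $n+1$ is odd. Next, $n+2$ is divisible by $4$, so the third gap is one of $u(2)=4,\ u(3)=3,\ u(4)=6,\ u(5)=5,\dots$ The best value is $3$; it needs $n+2\equiv8\pmod{16}$, that is, $n\equiv 6\pmod{16}$. The following seven gaps have indices congruent to $9,\dots,15$ modulo $16$ and are forced: $2,1,2,4,2,1,2$. Then $n+10\equiv0\pmod{16}$, and the best available value is $u(5)=5$, which needs $n+10\equiv 32\pmod{64}$, that is, $n\equiv22\pmod{64}$. The gap sequence begins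
$$1,2,3,2,1,2,4,2,1,2,5,\dots$$

The conditions $n\equiv2\ (4)$, $n\equiv6\ (16)$, $n\equiv22\ (64)$ say that $3n\equiv2$ modulo $4$, $16$, $64$. If the pattern goes on, no positive integer $n$ satisfies all the conditions, but the 2-adic integer $\tfrac23$ does: the smallest word is "the tail of $\mathbf x$ that starts at gap number $\tfrac23$", with gaps $u(v_2(\tfrac23+j))=u(v_2(3j+2))$ for $j=0,1,2,\dots$ Indeed $3j+2=2,5,8,11,14,17,20,\dots$ has valuations $1,0,3,0,1,0,2,\dots$, which gives $1,2,3,2,1,2,4,\dots$ as above.

This smallest word is again generated by a substitution. Let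
$$\$\mapsto \$EcPc,\quad c\mapsto cPcEcPc,\quad P\mapsto Pt,\quad E\mapsto Et,\quad t\mapsto t ,$$
and at the end replace $\$$ and $c$ by $1$, $P$ by $00$, $E$ by $0$, $t$ by $00$. Two steps give
$$\$\;EcPc\;Et\,cPcEcPc\,Pt\,cPcEcPc\cdots,$$
with gaps $1,2,3,2,1,2,4,2,1,2$, and the word continues with $Ett$, a gap of length $5$. (Section 4 proves that this works.)

So here a word generated by a substitution has a smallest tail that is also generated by a substitution. Must this always happen?

## 2. Morphic words, extremal words, and two theorems

Throughout, $\mathbb N=\{0,1,2,\dots\}$, $|w|$ is the length of a word $w$, and $|w|_c$ is the number of occurrences of the letter $c$ in $w$. A *morphism* $B^*\to A^*$ is a map compatible with concatenation; it is given by the images of the letters, and it may erase letters, that is, send them to the empty word.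

**Definition (morphic words).** Let $B$ be a finite alphabet, $f\colon B^*\to B^*$ a morphism and $a\in B$ a letter with $f(a)=au$ for some word $u$, such that $|f^n(a)|$ is unbounded. Then each $f^n(a)$ is a prefix of $f^{n+1}(a)$, and $f^\omega(a)=\lim_n f^n(a)$ is an infinite fixed point of $f$. An infinite word is *pure morphic* if it has the form $f^\omega(a)$. It is *morphic* if it has the form $g(f^\omega(a))$ for such $B,f,a$ and a morphism $g\colon B^*\to A^*$ with $g(f^\omega(a))$ infinite.

For example, $0^\infty$ is morphic (take $a\mapsto aa$ and $g(a)=0$), and so is $10^\infty$ (take $a\mapsto ab$, $b\mapsto b$, $g(a)=1$, $g(b)=0$).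

**Definition (extremal words).** Let $\mathbf x\in A^{\mathbb N}$ with $A$ finite, and let $T$ be the shift, $T(x_0x_1x_2\cdots)=x_1x_2\cdots$. The *shift orbit closure* $\mathcal S_{\mathbf x}$ is the closure of $\{T^n(\mathbf x):n\ge0\}$ in the product topology. For a letter $b$ occurring in $\mathbf x$ and a total order on $A$, the lexicographically smallest word of $\mathcal S_{\mathbf x}$ that starts with $b$ is an *extremal word* of $\mathbf x$. It exists by compactness.

Since $T$ is continuous, $T(\mathcal S_{\mathbf x})\subseteq\mathcal S_{\mathbf x}$. In Section 1, for the order $1<0$ and the letter $1$, we computed the beginning of an extremal word.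

The problem comes from the paper of James D. Currie, Narad Rampersad, Kalle Saari and Luca Q. Zamboni, "Extremal words in morphic subshifts", arXiv:1301.4972 (2013): *are all extremal words of all morphic words morphic?* The following cases are known to be positive. If $\mathbf x=g(f^\omega(a))$ with $f$ primitive (for some $k\ge1$, every letter occurs in $f^k(b)$ for every letter $b$), all extremal words are morphic. There is a further sufficient condition on the pair $(f,g)$, which covers in particular all binary pure morphic words. And by a result of Allouche et al., extremal words of $k$-automatic words are $k$-automatic; here $k$-automatic means $g(f^\omega(a))$ with all $|f(b)|=k$, $k\ge2$, and $g$ sending letters to letters. Some morphic words are covered by none of these results.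

The answer to the problem is no. To state it we need the 2-adic integers and two pieces of vocabulary.

**2-adic integers.** The ring $\mathbb Z_2$ consists of the sums $\sum_{k\ge0}\varepsilon_k2^k$ with digits $\varepsilon_k\in\{0,1\}$, and the digits are unique. The valuation $v_2(x)$ is the index of the first nonzero digit, $v_2(0)=\infty$, and $x_n\to x$ means $v_2(x_n-x)\to\infty$. We use constantly that $v_2(x+y)=\min(v_2(x),v_2(y))$ if $v_2(x)\ne v_2(y)$, and that $v_2(x+y)>v_2(x)$ if $v_2(x)=v_2(y)<\infty$ (two odd units have an even sum). For example $-1=1+2+4+\cdots$, and $2+8+32+\cdots=\frac{2}{1-4}=-\frac23$.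

**Definition (eventually periodic sets, common tails).** A set $K\subseteq\mathbb N$ is *eventually periodic* if for some $p\ge1$ and all large $k$: $k\in K\iff k+p\in K$. Two infinite words $\mathbf y,\mathbf y'$ *share a tail* if $T^p(\mathbf y)=T^q(\mathbf y')$ for some $p,q\ge0$.

**Definition (gap words and records).** For an injective $u\colon\mathbb N\to\mathbb N$ put
$$\mathbf x_u=1\,0^{u(v_2(1))}\,1\,0^{u(v_2(2))}\,1\,0^{u(v_2(3))}\cdots,\qquad K_u=\{k: u(j)>u(k)\text{ for all }j>k\},\qquad \alpha=\sum_{k\in K_u}2^k\in\mathbb Z_2. \tag{1}$$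

The elements of $K_u$ are the indices whose value is beaten by nothing that comes later; we call them *records*. For $u=2,1,4,3,6,5,\dots$ the records are the odd numbers, and $\alpha=-\frac23$. If $u$ is increasing, every index is a record, and $\alpha=-1$.

**Theorem 1.** Let $B=\{c,P,Q,N,S,E\}$ and
$$f:\ c\mapsto cPcEcPc,\quad P\mapsto PQQ,\quad Q\mapsto QNN,\quad N\mapsto NSS,\quad S\mapsto SPP,\quad E\mapsto EEE,$$
$$g:\ c\mapsto 1,\quad P\mapsto 000,\quad Q\mapsto 00,\quad N\mapsto 0,\quad S\mapsto 00,\quad E\mapsto 00 .$$
Let $\mathbf x=g(f^\omega(c))\in\{0,1\}^{\mathbb N}$. The smallest word of $\mathcal S_{\mathbf x}$ starting with $1$, for the order $1<0$, is not morphic. Moreover, no word of $\{0,1\}^{\mathbb N}$ sharing a tail with it is morphic.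

**Theorem 2.** Let $u$ be injective and $1<0$. The extremal word of $\mathbf x_u$ starting with $1$ is
$$\mathbf y=1\,0^{b(0)}\,1\,0^{b(1)}\,1\,0^{b(2)}\cdots,\qquad b(j)=u(v_2(j-\alpha)). \tag{2}$$
If $K_u$ is not eventually periodic, no binary word sharing a tail with $\mathbf y$ is morphic. If $u(k)=|\psi(\varphi^k(s))|$ for some morphisms $\varphi\colon\Delta^*\to\Delta^*$, $\psi\colon\Delta^*\to0^*$ and some $s\in\Delta^*$, then $\mathbf x_u$ is morphic, and $\mathbf y$ is morphic if and only if $K_u$ is eventually periodic.

## 3. The extremal word is a tail that starts at a 2-adic position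

Let $u$ be injective, and write $K=K_u$. Since $u$ takes each value at most once, $u(k)\to\infty$. So on each interval $[e,\infty)$ the function $u$ attains its minimum at exactly one index, and that index is a record. Hence $K$ is infinite, $\alpha$ has infinitely many digits $1$, $\alpha\notin\mathbb N$, and $b(j)=u(v_2(j-\alpha))$ is well defined for all $j\in\mathbb N$. Put
$$\alpha_m=\sum_{k\in K,\ k<m}2^k .$$
Then $0\le\alpha_m<2^m$, $\alpha_m\equiv\alpha\pmod{2^m}$, and $\alpha_m\to\infty$ as a sequence of real numbers. Also
$$v_2(\alpha_m-\alpha)=\min\{k\in K:k\ge m\}, \tag{3}$$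
because $\alpha-\alpha_m=\sum_{k\in K,k\ge m}2^k$. Put $a(n)=u(v_2(n))$ and $X_n=1\,0^{a(n)}\,1\,0^{a(n+1)}\cdots$ for $n\ge1$, so $\mathbf x_u=X_1$.

**Proposition 3.** The word $\mathbf y$ of (2) is the smallest word of $\mathcal S_{\mathbf x_u}$ starting with $1$, for the order $1<0$.

**Step 1: $\mathbf y$ lies in the orbit closure.** We exhibit tails of $\mathbf x_u$ that converge to $\mathbf y$. Let $0\le j<\alpha_m$. Then $0<|j-\alpha_m|<2^m$, so $v_2(j-\alpha_m)<m$. Adding $\alpha_m-\alpha$, whose valuation is at least $m$, or adding $2^{m+1}$, does not change this valuation: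
$$v_2(j-\alpha)=v_2(j-\alpha_m)=v_2(2^{m+1}-\alpha_m+j).$$
That is, $b(j)=a(2^{m+1}-\alpha_m+j)$ for all $0\le j<\alpha_m$. So the words $X_{2^{m+1}-\alpha_m}$ and $\mathbf y$ agree on their first $\alpha_m$ gaps. As $\alpha_m\to\infty$, $X_{2^{m+1}-\alpha_m}\to\mathbf y$.

**Step 2: reduction to comparing $X_n$ with $\mathbf y$.** A word of $\mathcal S_{\mathbf x_u}$ starting with $1$ is a limit of tails of $\mathbf x_u$ that eventually all start with $1$, hence a limit of words $X_n$, $n\ge1$. The set $\{\mathbf z:\mathbf z\ge\mathbf y\}$ is closed: if $\mathbf z<\mathbf y$, this is decided by a finite prefix of $\mathbf z$, so all words with that prefix are smaller than $\mathbf y$. So it suffices to show $X_n\ge\mathbf y$ for every $n\ge1$. Moreover, words $1\,0^{d_0}\,1\,0^{d_1}\cdots$ are ordered as the sequences $(d_0,d_1,\dots)$ are ordered lexicographically by size: at the first index where two such sequences differ, the word with the smaller gap shows a $1$ where the other still shows a $0$, and $1<0$.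

**Step 3: the first index where the gaps can differ.** Fix $n\ge1$ and put $\beta=n+\alpha\in\mathbb Z_2$, so that
$$n+i=(i-\alpha)+\beta .$$
If $\beta=0$, then $a(n+i)=b(i)$ for all $i$, and $X_n=\mathbf y$. Otherwise let $e=v_2(\beta)<\infty$ and $j=\alpha_e$. The condition $v_2(i-\alpha)\ge e$ means $i\equiv\alpha\pmod{2^e}$, so $j$ is the least $i\ge0$ that satisfies it. For $i<j$ we therefore have $v_2(i-\alpha)<e=v_2(\beta)$, hence $v_2(n+i)=v_2(i-\alpha)$ and $a(n+i)=b(i)$.

**Step 4: at index $j$ the word $X_n$ loses.** By (3), $v_2(j-\alpha)=k^*$, where $k^*=\min\{k\in K:k\ge e\}$; so $b(j)=u(k^*)$. There are two cases.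

Suppose $k^*=e$. Then $j-\alpha$ and $\beta$ both have valuation $e$, so $v_2(n+j)>e$, and $v_2(n+j)$ is finite because $n+j\ge1$. Since $e=k^*$ is a record, $a(n+j)=u(v_2(n+j))>u(k^*)=b(j)$.

Suppose $k^*>e$. Then $e\notin K$ and $v_2(n+j)=e$, so $a(n+j)=u(e)$. Let $k'$ be the index at which $u$ is minimal on $[e,\infty)$. It is a record and $k'\ge e$, so $k'\ge k^*$. If $k'>k^*$, then $u(k')>u(k^*)$ because $k^*$ is a record, which contradicts the minimality of $u(k')$. So $k'=k^*$, and $e\ne k'$ gives $a(n+j)=u(e)>u(k^*)=b(j)$.

In both cases $X_n>\mathbf y$. $\square$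

If $u$ is increasing, then $\alpha=-1$ and $b(j)=u(v_2(j+1))=a(j+1)$: the extremal word is $\mathbf x_u$ itself. If $u=2,1,4,3,\dots$, then $-\alpha=\frac23$, as found by hand.

We record one consequence for later. For $k\in K$, (3) gives $v_2(\alpha_k-\alpha)=k$, so
$$b(\alpha_k)=u(k)\quad(k\in K),\qquad\text{and in particular } b \text{ is unbounded.} \tag{4}$$

## 4. Periodic records: generating the extremal word by a morphism

Faced with the problem, a sensible person would try to prove that $\mathbf y$ is morphic by cutting it into images of a single word under powers of one morphism. This succeeds exactly as long as the set of records repeats, and it gives one half of Theorem 2.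

**Proposition 4.** Let $u$ be injective with $u(k)=|\psi(\varphi^k(s))|$ for morphisms $\varphi\colon\Delta^*\to\Delta^*$, $\psi\colon\Delta^*\to0^*$ and $s\in\Delta^*$. Then $\mathbf x_u$ is morphic. If moreover $K_u$ is eventually periodic, then $\mathbf y$ is morphic.

**Step 1: a morphism for $\mathbf x_u$.** Take a letter $c\notin\Delta$ and put $f(c)=csc$, $f=\varphi$ on $\Delta$, $g(c)=1$, $g=\psi$ on $\Delta$. No image of a letter of $\Delta$ contains $c$. We claim that
$$f^m(c)=c\,G(1)\,c\,G(2)\,c\cdots G(2^m-1)\,c,\qquad G(n)=f^{v_2(n)}(s). \tag{5}$$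
For $m=0$ this is the word $c$. Assume it for $m$. In $f^{m+1}(c)=f^m(c)\,f^m(s)\,f^m(c)$, the first block supplies the gaps number $1,\dots,2^m-1$; the middle block is the gap number $2^m$, and $v_2(2^m)=m$; the last block supplies the gaps $2^m+t$ for $1\le t<2^m$, equal to $G(t)$, and $v_2(2^m+t)=v_2(t)$. This proves (5). Since $|f^m(c)|\ge2^m$, the word $f^\omega(c)$ exists, and $g(f^\omega(c))=\mathbf x_u$.

**Step 2: cutting $\mathbf y$ at the records.** Let $K=\{k_1<k_2<\cdots\}$ and $j_i=\sum_{l<i}2^{k_l}=\alpha_{k_i}$, so $j_1=0$ and $j_{i+1}=j_i+2^{k_i}$. By (3), $v_2(j_i-\alpha)=k_i$. For $1\le t<2^{k_i}$ we have $v_2(t)<k_i$, so $v_2(j_i+t-\alpha)=v_2(t)$. So the gaps $b(j)$ with $j_i\le j<j_{i+1}$ are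
$$u(k_i),\ u(v_2(1)),\ u(v_2(2)),\dots,u(v_2(2^{k_i}-1)).$$
Writing a $1$ after each of these gaps gives, by (5), exactly the word $g(f^{k_i}(s))\,g(f^{k_i}(c))$. With the initial $1$ of $\mathbf y$ in front,
$$\mathbf y=g(\mathbf z),\qquad \mathbf z=c\prod_{k\in K}f^k(sc)\quad\text{(factors in increasing order of } k). \tag{6}$$

**Step 3: using periodicity.** Choose $m\ge0$ and $p\ge1$ with $k\in K\iff k+p\in K$ for all $k\ge m$. Put
$$V=\prod_{k\in K,\ k<m}f^k(sc),\qquad W=\prod_{k\in K,\ m\le k<m+p}f^k(sc).$$
The elements of $K$ in $[m+np,\,m+(n+1)p)$ are those in $[m,m+p)$ shifted by $np$, so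
$$\mathbf z=c\,V\,W\,f^p(W)\,f^{2p}(W)\cdots$$
Since $K$ is infinite, it meets $[m,m+p)$, so $W$ contains $c$, and so does every $f^{np}(W)$. Take a new letter $\$$ and put $h(\$)=\$W$, $h=f^p$ on the other letters, $g'(\$)=g(cV)$ and $g'=g$ on the other letters. Then $h^n(\$)=\$\,W\,f^p(W)\cdots f^{(n-1)p}(W)$ has unbounded length, and $\mathbf y=g'(h^\omega(\$))$ is morphic. $\square$

In Section 1 we have $s=P$, $\varphi$ equal to $P\mapsto E$, $E\mapsto Pt$, $t\mapsto t$, and $K$ the set of odd numbers. So $m=0$, $p=2$, $V$ is empty and $W=f(Pc)=EcPc$: this is the morphism displayed there.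

If $K_u$ is not eventually periodic, formula (6) is still true, but Step 3 has nothing to iterate: no stretch of the product repeats under a fixed power $f^p$. This alone proves nothing, since $\mathbf y$ might have a presentation unrelated to (6). Counting factors will not help either. Every finite factor of $\mathbf y$ is a factor of $\mathbf x_u$, because $\mathbf y$ is a limit of tails of $\mathbf x_u$; so any upper bound for the number of factors of length $n$ that holds for the morphic word $\mathbf x_u$ holds for $\mathbf y$ as well.

Two tasks remain: find a morphic $\mathbf x_u$ whose records are not eventually periodic, and rule out every morphic presentation of the resulting $\mathbf y$.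

## 5. Records controlled by the sign of $\mathrm{Re}\,(1+2i)^k$

If $u$ is eventually increasing, then $K_u$ contains all large integers. So $u$ must keep oscillating, and aperiodically. The plan is to let $u(2k)$ and $u(2k+1)$ be close together, with everything later much larger. Then $2k$ is a record exactly when $u(2k)<u(2k+1)$, and it is enough that the sign of $u(2k)-u(2k+1)$ is not eventually periodic in $k$. The real part of $\gamma^k$ for $\gamma=1+2i$ has such signs. A morphism can multiply by $\gamma$ if four letters play the roles of $1,i,-1,-i$: the letter $P$ for $1$ goes to $PQQ$, which stands for $1+i+i$. Lengths cannot be negative, so each of the four letters also carries a constant $2$, and $E$ carries the constant alone. From here to the end of this section, $f,g$ are the morphisms of Theorem 1.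

**Proposition 5.** The word $\mathbf x$ of Theorem 1 is $\mathbf x_u$ for an injective $u$ such that $K_u$ is not eventually periodic.

**Step 1: $\mathbf x$ is a gap word.** We show by induction on $m$ that
$$f^m(c)=c\,G(1)\,c\,G(2)\,c\cdots G(4^m-1)\,c,\qquad G(n)=\begin{cases}f^k(P)&\text{if }v_2(n)=2k,\\ f^k(E)&\text{if }v_2(n)=2k+1.\end{cases}$$
For $m=0$ both sides are $c$. Given the claim for $m$, write $f^{m+1}(c)=f(c)\,f(G(1))\,f(c)\cdots f(G(4^m-1))\,f(c)$. Number the copies of $f(c)=cPcEcPc$ by $n=0,\dots,4^m-1$. The copy number $n$ supplies the gaps number $4n+1,4n+2,4n+3$, namely $P,E,P$, and these indices have valuations $0,1,0$, as required. The gap number $4n$, between the copies $n-1$ and $n$, is $f(G(n))$, and $v_2(4n)=v_2(n)+2$, as required. (No image of a letter other than $c$ contains $c$.) Hence $\mathbf x=\mathbf x_u$ with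
$$u(2k)=|g(f^k(P))|,\qquad u(2k+1)=|g(f^k(E))|.$$

**Step 2: the values of $u$.** Put $\mathrm{val}(P)=1$, $\mathrm{val}(Q)=i$, $\mathrm{val}(N)=-1$, $\mathrm{val}(S)=-i$, extended additively to words. Then
$$\mathrm{val}(PQQ)=1+2i=\gamma,\quad \mathrm{val}(QNN)=i-2=\gamma i,\quad \mathrm{val}(NSS)=-1-2i=-\gamma,\quad \mathrm{val}(SPP)=-i+2=-\gamma i,$$
so $\mathrm{val}(f(X))=\gamma\,\mathrm{val}(X)$ for each of the four letters, and $\mathrm{val}(f^k(P))=\gamma^k$. The lengths $|g(X)|=3,2,1,2$ for $X=P,Q,N,S$ satisfy $|g(X)|=2+\mathrm{Re}\,\mathrm{val}(X)$. Since $|f^k(P)|=|f^k(E)|=3^k$, summing over letters gives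
$$u(2k)=2\cdot3^k+\mathrm{Re}\,\gamma^k,\qquad u(2k+1)=2\cdot3^k. \tag{7}$$
For instance $\gamma^0,\dots,\gamma^5=1,\ 1+2i,\ -3+4i,\ -11-2i,\ -7-24i,\ 41-38i$, so
$$u=3,2,\ 7,6,\ 15,18,\ 43,54,\ 155,162,\ 527,486,\dots$$

**Step 3: $u$ is injective, and its records.** Since $|\gamma|=\sqrt5$, we have $|\mathrm{Re}\,\gamma^k|\le5^{k/2}$. Also $(1+\sqrt5)\,5^{k/2}<4\cdot3^k$ for all $k\ge0$: it holds for $k=0$, and $\sqrt5<3$. Rearranged, this says $2\cdot3^k+5^{k/2}<2\cdot3^{k+1}-5^{(k+1)/2}$, so
$$\max(u(2k),u(2k+1))\le2\cdot3^k+5^{k/2}<2\cdot3^{k+1}-5^{(k+1)/2}\le\min(u(2k+2),u(2k+3)).$$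
Thus all values in a pair $(u(2k),u(2k+1))$ are smaller than all values in later pairs. Within a pair the values differ: $\gamma\equiv1\pmod{2\mathbb Z[i]}$, so $\gamma^k\equiv1\pmod{2\mathbb Z[i]}$, and $\mathrm{Re}\,\gamma^k$ is odd, hence nonzero. So $u$ is injective. Every odd number is a record, and the only later index that could beat $2k$ is $2k+1$. Therefore
$$2k\in K_u\iff u(2k)<u(2k+1)\iff\mathrm{Re}\,\gamma^k<0. \tag{8}$$
By the values above, $K_u$ begins $1,3,4,5,6,7,8,9,11$.

**Step 4: the signs are not eventually periodic.** First, no $\gamma^n$ with $n\ge1$ is real. Indeed $\gamma^2=-3+4i=2\gamma-5$, so $\gamma^{n+1}=2\gamma^n-5\gamma^{n-1}\equiv2\gamma^n\pmod{5\mathbb Z[i]}$ for $n\ge1$. Hence $\gamma^n\equiv2^{n-1}\gamma$ and $\mathrm{Im}\,\gamma^n\equiv2^n\not\equiv0\pmod5$. Consequently $\arg(\gamma)/\pi$ is irrational: if it were $r/q$ with integers $r$ and $q\ge1$, then $\gamma^q$ would be real.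

Suppose that $K_u$ is eventually periodic with period $T\ge1$. Then $2T$ is also a period from some point on, so $2k\in K_u\iff2k+2T\in K_u$ for large $k$. By (8) there is $k_0$ such that the truth value of "$\mathrm{Re}\,\gamma^{k_0+jT}<0$" is the same for all $j\ge0$. But the arguments $k_0\arg\gamma+jT\arg\gamma$, $j\ge0$, are dense modulo $2\pi$, being an orbit of a rotation by an irrational multiple of $2\pi$. So some of them have negative cosine and some have positive cosine, a contradiction. $\square$

## 6. Linear recurrences that converge in $\mathbb Z_2$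

If $\mathbf y$ were morphic, iterating its morphism would produce prefixes whose numbers of $1$'s have the form $rM^ns$ with an integer matrix $M$. We shall see that some such sequence of integers converges 2-adically to $\alpha$ plus an integer. The two lemmas below turn this into the periodicity of $K_u$.

**Lemma 6.** Let $N_n=rM^ns$ ($n\ge1$) with $M$ an integer square matrix and $r,s$ integer vectors (a row and a column). If $N_n\to\nu$ in $\mathbb Z_2$, then $\nu\in\mathbb Q$.

*Proof.* Let $\chi$ be the characteristic polynomial of $M$, and split off the eigenvalue $1$: $\chi=(X-1)^mR$ with $m\ge0$ and $R(1)\ne0$. Division by the monic polynomial $X-1$ keeps integer coefficients, so $R\in\mathbb Z[X]$. Let $\mathcal E$ be the shift operator on sequences, $(\mathcal EN)_n=N_{n+1}$. By Cayley–Hamilton, $(\chi(\mathcal E)N)_n=rM^n\chi(M)s=0$. So the integer sequence $N'=R(\mathcal E)N$ satisfies $(\mathcal E-1)^mN'=0$. A sequence whose $m$-th differences vanish is a polynomial in $n$, here with rational coefficients because the values are integers (for $m=0$ it is zero).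

Each shifted sequence $N_{n+i}$ also tends to $\nu$, so $N'_n\to L:=R(1)\nu$ in $\mathbb Z_2$. Now fix $n$ and let $t\to\infty$. On one hand $N'_{n+2^t}\to N'_n$, because $2^t\to0$ in $\mathbb Z_2$ and polynomials with rational coefficients are continuous for the 2-adic topology. On the other hand $N'_{n+2^t}\to L$. So $L=N'_n\in\mathbb Z$, and $\nu=L/R(1)\in\mathbb Q$. $\square$

For example, $N_n=2+8+\cdots+2^{2n-1}$ satisfies $N_{n+1}=4N_n+2$, and it is $rM^ns$ with $M=\begin{pmatrix}4&2\\0&1\end{pmatrix}$, $r=(1,0)$, $s=(0,1)^{\mathsf T}$. Here $\chi=(X-1)(X-4)$, $R=X-4$, and $N'_n=N_{n+1}-4N_n=2$. So $\nu=2/R(1)=-\frac23$.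

The lemma needs convergence of the whole sequence. With $M=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, $r=(1,0)$, $s=(0,1)^{\mathsf T}$ we get $N_n=n$, and subsequences of $1,2,3,\dots$ converge to every element of $\mathbb Z_2$. This will force some care in Section 7.

**Lemma 7.** If $\alpha\in\mathbb Q$, then $K=K_u$ is eventually periodic.

*Proof.* As $\alpha\in\mathbb Z_2$, we can write $\alpha=p/q$ with $p,q\in\mathbb Z$, and $q$ odd and positive. Consider the tails $t_m=(\alpha-\alpha_m)/2^m=\sum_{k\in K,k\ge m}2^{k-m}\in\mathbb Z_2$. Then $2^mqt_m=p-q\alpha_m$ is an integer divisible by $2^m$ in $\mathbb Z_2$, hence in $\mathbb Z$. So $t_m=p_m/q$ with $p_m=(p-q\alpha_m)/2^m\in\mathbb Z$. Since $0\le\alpha_m<2^m$, $|p_m|\le|p|+q$. So there are only finitely many possible tails, and $t_m=t_{m'}$ for some $m<m'$. By uniqueness of binary digits, $k\in K\iff k+(m'-m)\in K$ for all $k\ge m$. $\square$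

## 7. Growing gaps in an arbitrary morphic presentation

**Proposition 8.** Let $u$ be injective, and let $\mathbf y'\in\{0,1\}^{\mathbb N}$ share a tail with the word $\mathbf y$ of (2). If $\mathbf y'$ is morphic, then $\alpha\in\mathbb Q$, and hence $K_u$ is eventually periodic.

Here is the mechanism. By (2), a gap $b(j)$ can be very long only if $v_2(j-\alpha)$ is large, that is, if $j$ is 2-adically close to $\alpha$. So if we follow, in a morphic presentation, one gap that grows to infinity under iteration of the morphism, the number of $1$'s to its left must converge to $\alpha$, up to an integer. That number is of the form $rM^ns$, and Lemma 6 applies.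

Two things can go wrong. First, the gap we follow may not grow: for $f\colon c\mapsto ccPc$, $P\mapsto PP$ and $g(c)=1$, $g(P)=0$, the gap between $g(f^n(c))$ and $g(f^n(c))$ coming from the first two letters $cc$ is always empty, while the gap coming from $P$ in $cPc$ has length $2^n$. So we must find a good place. Second, the gap may be unbounded without increasing steadily: in the first example of Section 1, the gap coming from the first $P$ has lengths $u(n)=1,4,3,6,5,\dots$ for $n=1,2,\dots$ In general, unboundedness alone would give 2-adic convergence only along a subsequence, which is useless, as we just saw. Passing to a suitable power of $f$ repairs this: with $f^4$ in place of $f$, the lengths become $u(4n)=4n+2$.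

*Proof of Proposition 8.* In this proof $f,g,a$ denote an arbitrary presentation $\mathbf y'=g(w)$, $w=f^\omega(a)$; both $f$ and $g$ may erase letters.

**Step 0: gaps of $\mathbf y'$ and first normalizations.** Number the $1$'s of $\mathbf y'$ by $0,1,2,\dots$, and let $b'(j)$ be the number of $0$'s between the $1$'s number $j$ and $j+1$. Suppose $T^p(\mathbf y)=T^q(\mathbf y')$, and let the first $p$ letters of $\mathbf y$ contain $p_1$ ones and the first $q$ letters of $\mathbf y'$ contain $q_1$ ones. The one number $r$ of the common tail is number $p_1+r$ in $\mathbf y$ and number $q_1+r$ in $\mathbf y'$. So with $J=q_1\ge0$ and $d=p_1-q_1\in\mathbb Z$,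
$$b'(j)=b(j+d)\qquad\text{for all }j\ge J. \tag{9}$$
By (4), $b$ is unbounded, and removing finitely many terms does not change this, so $b'$ is unbounded.

We have $f(w)=w$. So the letters of $w$ are mapped to words over the letters of $w$, and we may assume that $B$ is the set of letters of $w$. Replacing $f$ by a power $f^q$, $q\ge1$, does not change $w$.

**Step 1: alive and dead letters.** This step separates the letters that keep producing $1$'s from those that only produce $0$'s. The Boolean incidence matrix of $f$ (with entry $1$ at $(b,c)$ if $c$ occurs in $f(b)$) lies in a finite semigroup, so some power of it is idempotent. Passing to that power of $f$, we may assume: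
$$\text{for every } b\in B,\text{ the set of letters of } f^n(b)\text{ is the same for all } n\ge1. \tag{10}$$
This persists under further powers. Call $b$ *alive* if $1$ occurs in $g(f(b))$. By (10), $1$ then occurs in $g(f^n(b))$ for all $n\ge1$. Otherwise call $b$ *dead*; then $g(f^n(b))\in0^*$ for all $n\ge1$. (The word $g(b)$ itself plays no role.) By (10), the notions do not change when $f$ is replaced by a power.

If $b$ is dead, then all letters of $f(b)$ are dead: for a letter $e$ of $f(b)$, $g(f(e))$ is a factor of $g(f^2(b))\in0^*$. If $b$ is alive, then $f(b)$ contains an alive letter, since $1$ occurs in $g(f^2(b))$, which is the product of the words $g(f(e))$ over the letters $e$ of $f(b)$.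

The word $\mathbf y'=g(f(w))$ has infinitely many $1$'s, all coming from alive letters of $w$, so $w$ contains infinitely many alive letters. Hence $a$ is alive; otherwise all letters of all $f^n(a)$, and so of $w$, would be dead. Moreover $f(a)$ contains at least two alive letters. Otherwise $f(a)=au$ with all letters of $u$ dead, and in $w=a\,u\,f(u)\,f^2(u)\cdots$ the first letter would be the only alive one.

For an alive letter $e$ let $\rho(e)$ and $\ell(e)$ be the last and the first alive letter of $f(e)$. Since images of dead letters are dead, the last alive letter of $f(f(e))$ is the last alive letter of $f(\rho(e))$. Thus for $f^q$ the maps $\rho,\ell$ become $\rho^q,\ell^q$. Some power of a self-map of a finite set is idempotent, and so are the powers of that power; so we can choose one $q$ that works for both maps. Passing to $f^q$, we assume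
$$\rho\circ\rho=\rho,\qquad \ell\circ\ell=\ell. \tag{11}$$
From now on $f$ is fixed.

**Step 2: the gap between two consecutive alive letters.** This step sets up the gaps that we follow. Write
$$w=e_0\,\delta_1\,e_1\,\delta_2\,e_2\cdots$$
with all $e_i$ alive, $e_0=a$, and all $\delta_i$ (possibly empty) words of dead letters. For $i,n\ge1$ put
$$N_n(i)=|g(f^n(e_0e_1\cdots e_{i-1}))|_1,\qquad \lambda_n(i)=b'(N_n(i)-1).$$
Since $n\ge1$, dead letters contribute no $1$'s to $g(f^n(w))=\mathbf y'$. So $N_n(i)\ge1$ is the number of $1$'s of $\mathbf y'$ that come from $e_0\delta_1\cdots\delta_{i-1}e_{i-1}$. The last of them, the one number $N_n(i)-1$, is the last $1$ of the block $g(f^n(e_{i-1}))$, and the next one is the first $1$ of $g(f^n(e_i))$. Hence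
$$\lambda_n(i)=\mathrm{suf}_n(e_{i-1})+|g(f^n(\delta_i))|+\mathrm{pre}_n(e_i), \tag{12}$$
where for alive $e$ the numbers $\mathrm{suf}_n(e)$ and $\mathrm{pre}_n(e)$ count the $0$'s after the last and before the first $1$ in $g(f^n(e))$. So $\lambda_n(i)$ depends only on $n$ and the triple $\tau_i=(e_{i-1},\delta_i,e_i)$. We use the right side of (12) to define $\lambda_n(\tau)$ for any triple $\tau=(e,\delta,e')$ with $e,e'$ alive and $\delta$ a word of dead letters.

**Step 3: for each $i$, $\lambda_{n+1}(i)\ge\lambda_n(i)$ for all $n>|B|$.** This is what prevents oscillation. We treat the three terms of (12).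

We first show that for every word $\delta$, $|g(f^{n+1}(\delta))|\ge|g(f^n(\delta))|$ when $n\ge|B|$. Let $M_{bc}=|f(b)|_c$; then $|f^n(b)|_c=(M^n)_{bc}$ and $|g(f^n(b))|=\sum_c(M^n)_{bc}|g(c)|$. So it suffices that $(M^{n+1})_{bc}\ge(M^n)_{bc}$ for $n\ge|B|$ and all $b,c\in B$. Consider the directed multigraph on $B$ with $M_{bc}$ edges from $b$ to $c$; then $(M^n)_{bc}$ counts the walks of length $n$ from $b$ to $c$. Let $n\ge|B|$. A walk of length $n$ visits $n+1>|B|$ vertices, so it repeats some vertex $v$. Thus $(M^l)_{vv}>0$ for some $l\ge1$, that is, $v$ occurs in $f^l(v)$, and by (10) $v$ occurs in $f(v)$: there is a loop at $v$. So every such walk visits a vertex with a loop. Fix one loop at each vertex that has one. Map a walk of length $n$ to a walk of length $n+1$ by inserting the fixed loop at the first visit to a vertex with a loop. The endpoints are unchanged. The map is injective: in the new walk, the first visit to a vertex with a loop occurs at the same place, and deleting the edge that follows it gives back the old walk. This proves the inequality.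

Now consider $\mathrm{suf}_n$. Write $f(e)=\pi\,\rho(e)\,\theta(e)$ with all letters of $\theta(e)$ dead. For $n\ge2$, the word $g(f^n(e))$ ends with $g(f^{n-1}(\rho(e)))\,g(f^{n-1}(\theta(e)))$, where the first factor contains a $1$ and the second consists of $0$'s. So
$$\mathrm{suf}_n(e)=\mathrm{suf}_{n-1}(\rho(e))+|g(f^{n-1}(\theta(e)))|\qquad(n\ge2). \tag{13}$$
Let $r=\rho(e)$. By (11), $\rho(r)=r$, so (13) applied to $r$ gives $\mathrm{suf}_n(r)\ge\mathrm{suf}_{n-1}(r)$ for $n\ge2$. Subtracting (13) for $n$ from (13) for $n+1$,
$$\mathrm{suf}_{n+1}(e)-\mathrm{suf}_n(e)=\bigl(\mathrm{suf}_n(r)-\mathrm{suf}_{n-1}(r)\bigr)+\bigl(|g(f^n(\theta(e)))|-|g(f^{n-1}(\theta(e)))|\bigr).$$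
For $n>|B|$ we have $n-1\ge|B|$, so both brackets are nonnegative. The same argument, read from the left with $\ell$ in place of $\rho$, shows that $\mathrm{pre}_{n+1}(e)\ge\mathrm{pre}_n(e)$ for $n>|B|$. With (12), the step is proved.

**Step 4: there is $i\ge1$ such that $\lambda_n(i)$ is unbounded in $n$.** This finds the good place. Let $\mathcal T$ be the set of triples $(e,\delta,e')$ with $e,e'$ alive, $\delta$ a word of dead letters, and $e\delta e'$ a factor of $f(e'')$ for some alive $e''\in B$. It is finite. We claim:
$$\text{for all } i,n\ge1\text{ there are } n'\ge n\text{ and }\tau\in\mathcal T\text{ with }\lambda_n(i)=\lambda_{n'}(\tau). \tag{14}$$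

Consider $w=f(w)=f(e_0)\,f(\delta_1)\,f(e_1)\,f(\delta_2)\cdots$. All letters of the $f(\delta_j)$ are dead, and each $f(e_j)$ contains an alive letter. So the consecutive alive letters $e_{i-1},e_i$ of $w$ either lie in one block $f(e_j)$, or lie in two consecutive blocks. In the first case $\tau_i\in\mathcal T$, and we are done with $n'=n$. In the second case $e_{i-1}$ is the last alive letter of $f(e_{j-1})$ and $e_i$ is the first alive letter of $f(e_j)$, for some $j\ge1$. Then the alive letters of $f(e_0\cdots e_{j-1})$ are exactly $e_0,\dots,e_{i-1}$, in this order. Dead letters contribute no $1$'s under $g\circ f^n$, so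
$$N_{n+1}(j)=|g(f^n(f(e_0\cdots e_{j-1})))|_1=|g(f^n(e_0\cdots e_{i-1}))|_1=N_n(i),$$
and therefore $\lambda_n(i)=\lambda_{n+1}(j)$. Moreover $f(e_0)$ contains at least two alive letters, and the other $f(e_l)$ at least one each, so $i\ge j+1$. Thus the index drops strictly and stays at least $1$. Repeating this finitely many times, we end in the first case. This proves (14).

Now take any gap $b'(j)$ of $\mathbf y'=g(f(w))$. The two $1$'s around it either lie in one block $g(f(e_i))$, and then the gap is at most $\max_e|g(f(e))|$ over the alive letters $e$; or they are the last $1$ of $g(f(e_{i-1}))$ and the first $1$ of $g(f(e_i))$ for some $i\ge1$, and then $b'(j)=\lambda_1(i)$. Since $b'$ is unbounded, the numbers $\lambda_1(i)$, $i\ge1$, are unbounded. By (14), each of them is some $\lambda_{n'}(\tau)$ with $\tau\in\mathcal T$. As $\mathcal T$ is finite, there is one $\tau=(e,\delta,e')\in\mathcal T$ with $\lambda_n(\tau)$ unbounded in $n$. Finally, $e\delta e'$ is a factor of some $f(e'')$ with $e''$ occurring in $w$, so it occurs in $f(w)=w$, and $e,e'$ are consecutive alive letters there.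 So $\tau=\tau_i$ for some $i\ge1$.

**Step 5: conclusion.** Fix $i$ from Step 4. By Steps 3 and 4, $(\lambda_n(i))_n$ is unbounded and nondecreasing from some point on, so
$$b'(N_n(i)-1)=\lambda_n(i)\to\infty\qquad(n\to\infty).$$
Only finitely many gaps of $\mathbf y'$ have index below $J$, so $N_n(i)-1\ge J$ for large $n$. By (9) and (2),
$$u\bigl(v_2(N_n(i)-1+d-\alpha)\bigr)=b(N_n(i)-1+d)=\lambda_n(i)\to\infty .$$
For every $V$, the values $u(0),\dots,u(V)$ are bounded, so the argument of $u$ exceeds $V$ for large $n$. Hence $v_2(N_n(i)-1+d-\alpha)\to\infty$, that is,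
$$N_n(i)\to\alpha+1-d\quad\text{in }\mathbb Z_2 .$$
On the other hand $N_n(i)=|g(f^n(e_0\cdots e_{i-1}))|_1=rM^ns$ with $M$ the incidence matrix of Step 3, $r=(|e_0\cdots e_{i-1}|_b)_{b\in B}$ and $s=(|g(b)|_1)_{b\in B}$. By Lemma 6, $\alpha+1-d\in\mathbb Q$, so $\alpha\in\mathbb Q$. By Lemma 7, $K_u$ is eventually periodic. $\square$

## 8. Both theorems, and all four extremal words of the example

*Proof of Theorem 1.* By Proposition 5, $\mathbf x=\mathbf x_u$ with $u$ injective and $K_u$ not eventually periodic. By Proposition 3, the smallest word of $\mathcal S_{\mathbf x}$ starting with $1$, for $1<0$, is the word $\mathbf y$ of (2). By Proposition 8, no binary word sharing a tail with $\mathbf y$ is morphic; in particular $\mathbf y$ is not. $\blacksquare$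

The word $\mathbf x$ is morphic by its definition: $f(c)$ starts with $c$, and $|f^n(c)|\ge4^n$. So not all extremal words of morphic words are morphic.

*Proof of Theorem 2.* The description of the extremal word is Proposition 3. The non-morphicity when $K_u$ is not eventually periodic is Proposition 8. If $u(k)=|\psi(\varphi^k(s))|$, then $\mathbf x_u$ is morphic by Proposition 4. In that case, if $K_u$ is eventually periodic, $\mathbf y$ is morphic by Proposition 4; and if $\mathbf y$ is morphic, then $K_u$ is eventually periodic by Proposition 8 with $\mathbf y'=\mathbf y$. $\blacksquare$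

For the word $\mathbf x$ of Theorem 1 there are four choices of a letter and an order. Exactly two of them give a non-morphic extremal word.

For the order $0<1$, the extremal words are $10^\infty$ and $0^\infty$. No word starting with $1$, respectively $0$, can be smaller. Both lie in $\mathcal S_{\mathbf x}$: since $\mathbf x$ has arbitrarily long gaps, there are $X_n$ that converge to $10^\infty$, and $0^\infty$ is the shift of $10^\infty$. Both words are morphic, as noted in Section 2.

For the order $1<0$, the extremal words are $\mathbf y$ and $0\mathbf y$. First, $0\mathbf y\in\mathcal S_{\mathbf x}$: by Step 1 of Proposition 3, $X_n\to\mathbf y$ along $n=2^{m+1}-\alpha_m$, and $n>2^m\ge2$ for $m\ge1$. So $X_n$ is preceded in $\mathbf x$ by the gap number $n-1\ge1$, and all gaps of $\mathbf x$ are nonempty, because $g$ erases no letter. Hence $0X_n$ is a tail of $\mathbf x$ for these $n$, and $0X_n\to0\mathbf y$. Next, any word of $\mathcal S_{\mathbf x}$ starting with $0$ is $0\mathbf z'$ with $\mathbf z'\in\mathcal S_{\mathbf x}$. If $\mathbf z'$ starts with $0$, then $0\mathbf z'$ starts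 with $00$ and is larger than $0\mathbf y$, which starts with $01$. If $\mathbf z'$ starts with $1$, then $\mathbf z'\ge\mathbf y$. So $0\mathbf y$ is the smallest. Both $\mathbf y$ and $0\mathbf y$ share a tail with $\mathbf y$, so neither is morphic, by Theorem 1.

The example uses two letters, which is the least possible: over one letter the only extremal word is constant. The outer map $g$ cannot be removed over two letters, since all extremal words of binary pure morphic words are morphic by the known result quoted in Section 2.
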